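
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The squared intensity integral of rational rogue waves\\ of the focusing nonlinear Schr\"odinger equation}


\begin{abstract}
Let $\psi_n$ be a rational rogue wave of order $n$ of the focusing nonlinear Schr\"odinger equation $i\psi_t+\psi_{xx}+\frac12(|\psi|^2-1)\psi=0$. We prove the conjecture of Ankiewicz, Bassom, Clarkson and Dowie that $\frac1{32\pi}\iint(|\psi_n|^2-1)^2\,dx\,dt=\frac12n(n+1)$, for all values of the free parameters. More generally, for every rational solution that in lowest terms has a denominator $F$ positive on $\mathbb R^2$, and whose modulus tends to $1$ as $|x|\to\infty$ for infinitely many $t$, the same normalized integral equals half the degree of $F$. The proof uses no formula for the solution: the mass, momentum and energy laws turn the integral into the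 flux of $\nabla\log F$ through a large circle. We also show that the degree of $F$ is always of the form $n(n+1)$.
\end{abstract}

\section{The question and the results}

Consider the focusing nonlinear Schr\"odinger equation
\begin{equation}\label{nls}
 i\psi_t+\psi_{xx}+\tfrac12\bigl(|\psi|^2-1\bigr)\psi=0 ,
\end{equation}
for which every constant of modulus $1$ is a solution. A rogue wave is a rational solution whose modulus is close to that of such a constant background outside a bounded part of the $(x,t)$-plane. The simplest one is the Peregrine solution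
\begin{equation}\label{peregrine}
 \psi_1=1-\frac{4(1+it)}{1+x^2+t^2}.
\end{equation}
It is the first member of a hierarchy of non-constant rational solutions. A \emph{rogue wave of order} $n\in\mathbb N$ is a member $\psi_n$ of level $n$ of this hierarchy, including the generalized rogue waves with their free real parameters. We need only these properties of $\psi_n$: it solves \eqref{nls}; it has the form
\begin{equation}\label{form}
 \psi_n=1-\frac{G_n+iH_n}{F_n}
\end{equation}
with real polynomials $F_n,G_n,H_n$ in $(x,t)$, in lowest terms, $F_n>0$ on $\mathbb R^2$ and $\deg F_n=n(n+1)$ (total degree); and $|\psi_n|\to1$ as $x^2+t^2\to\infty$.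

How large is such a wave? The excess intensity $|\psi|^2-1$ itself carries no information in the mean: we shall see that it equals $4(\log F)_{xx}$, so its integral over $x$ is zero for each $t$. The natural measure is therefore quadratic. Ankiewicz, Bassom, Clarkson and Dowie conjectured \cite{ABCD} that
\begin{equation}\label{conj}
 Q_n:=\frac1{32\pi}\int_{-\infty}^\infty\int_{-\infty}^\infty\bigl[|\psi_n(x,t)|^2-1\bigr]^2\,dx\,dt=\tfrac12n(n+1).
\end{equation}
So the integral should not see the free parameters at all, and a wave of order $n$ should count as $\frac12n(n+1)$ Peregrine waves. An integral that takes discrete values and ignores continuous parameters suggests a conserved flux through the boundary at infinity; and since $\frac12n(n+1)=\frac12\deg F_n$, the flux should be that of $\nabla\log F_n$, which counts the degree. This guess is correct.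

\medskip
\noindent\textbf{Hypothesis (H).} $\psi=1-\dfrac{G+iH}F$ with $F,G,H\in\mathbb R[x,t]$; $F>0$ on $\mathbb R^2$; no non-constant real polynomial divides all of $F,G,H$; $\psi$ solves \eqref{nls} on $\mathbb R^2$; and there are infinitely many real $t$ for which $|\psi(x,t)|\to1$ as $|x|\to\infty$.
\medskip

We write throughout
\[
 \rho=|\psi|^2,\qquad L=\log F,\qquad d=\deg F .
\]

\begin{theorem}\label{main}
Assume {\rm (H)}. Then:
\begin{enumerate}
\item[\rm(1)] $\rho-1=4L_{xx}$, and the homogeneous part of $F$ of top degree is $c\,(x^2+t^2)^{d/2}$ with $c>0$; in particular $d$ is even.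
\item[\rm(2)] $\displaystyle\int_{\mathbb R}|\psi_x|^2\,dx=\frac14\int_{\mathbb R}(\rho-1)^2\,dx$ for every real $t$.
\item[\rm(3)] $\displaystyle\frac1{32\pi}\iint_{\mathbb R^2}(\rho-1)^2\,dx\,dt=\frac d2$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor}
The conjecture \eqref{conj} is true: $Q_n=\frac12n(n+1)$ for every rogue wave of order $n$, whatever the values of its free parameters.
\end{corollary}

\begin{proof}
A rogue wave of order $n$ satisfies (H) with $d=n(n+1)$. Apply Theorem~\ref{main}(3).
\end{proof}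

For the corollary, the degree is part of what we are given. It is in fact forced.

\begin{theorem}\label{degree}
Assume {\rm (H)}. Then $d=n(n+1)$ for some integer $n\ge0$. Hence $\frac1{32\pi}\iint(\rho-1)^2\,dx\,dt$ is always a triangular number $\frac12n(n+1)$, it vanishes only for constant $\psi$, and $\iint|\psi_x|^2\,dx\,dt=4\pi n(n+1)$.
\end{theorem}

\begin{remark}
Lowest terms are needed for $d$ to have a meaning: multiplying $F,G,H$ by $1+x^2$ raises $d$ by $2$ and leaves $\psi$ unchanged. The condition at infinity cannot be dropped: $\psi=0$ (with $F=G=1$, $H=0$) satisfies the rest of (H), and its integral diverges.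
\end{remark}

Section~\ref{sec:peregrine} carries out the integration for the Peregrine wave by hand. Sections \ref{sec:poles}--\ref{sec:top} provide what replaces the explicit formula: the poles of $\psi$ in complex $x$ give $\rho-1=4L_{xx}$ (Section~\ref{sec:poles}); the mass and momentum laws express the momentum density and its flux through second derivatives of $L$ (Section~\ref{sec:laws}); and the resulting identity determines the top form of $F$ (Section~\ref{sec:top}). Section~\ref{sec:integral} uses the energy law and evaluates the integral. Section~\ref{sec:degree} proves Theorem~\ref{degree} with a linear differential system whose solutions are all single-valued.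

\section{The smallest case: the Peregrine wave}\label{sec:peregrine}

Put $\omega=\sqrt{1+t^2}$, so that $F=\omega^2+x^2$ and $\psi=1-4(1+it)/F$. Then
\[
 \rho-1=-\frac8F+\frac{16\,\omega^2}{F^2}=\frac{8(\omega^2-x^2)}{F^2},\qquad
 L_{xx}=\frac2F-\frac{4x^2}{F^2}=\frac{2(\omega^2-x^2)}{F^2},
\]
so $\rho-1=4L_{xx}$. We have $\psi_x=8(1+it)x/F^2$, and hence
\[
 |\psi_x|^2=\frac{64\,\omega^2x^2}{F^4},\qquad \tfrac14(\rho-1)^2=\frac{16(\omega^2-x^2)^2}{F^4}.
\]

\emph{First ingredient: equal integrals.} With $x=\omega\tan\varphi$,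
\[
 \int_{\mathbb R}|\psi_x|^2dx=\frac{64}{\omega^3}\int_{-\pi/2}^{\pi/2}\sin^2\!\varphi\cos^4\!\varphi\,d\varphi=\frac{4\pi}{\omega^3},\qquad
 \int_{\mathbb R}\tfrac14(\rho-1)^2dx=\frac{16}{\omega^3}\int_{-\pi/2}^{\pi/2}\cos^2\!2\varphi\,\cos^2\!\varphi\,d\varphi=\frac{4\pi}{\omega^3}.
\]
The two densities differ, but their integrals over $x$ agree for each $t$.

\emph{Second ingredient: a combination that is a divergence.} Since $(1/F)_{xx}=-2F^{-2}+8x^2F^{-3}$ and $(1/F^2)_{xx}=-4F^{-3}+24x^2F^{-4}$, the formula $\rho-1=16\omega^2F^{-2}-8F^{-1}$ gives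
\[
 F^4\rho_{xx}=-64\omega^2F+384\omega^2x^2+16F^2-64x^2F=-48F^2+384\,\omega^2x^2 .
\]
Moreover $L_{xx}+L_{tt}=4/F^2$. Hence
\[
 F^4\bigl[4(L_{xx}+L_{tt})+\rho_{xx}\bigr]=384\,\omega^2x^2-32F^2
 =256\,\omega^2x^2-32(\omega^2-x^2)^2 ,
\]
because $F^2=(\omega^2-x^2)^2+4\omega^2x^2$. In other words,
\begin{equation}\label{div1}
 4|\psi_x|^2-\tfrac12(\rho-1)^2=4(L_{xx}+L_{tt})+\rho_{xx}.
\end{equation}

\emph{Conclusion.} Integrate \eqref{div1} over the plane. By the first ingredient the left side gives $\frac12\iint(\rho-1)^2$. On the right, $\rho_{xx}$ contributes nothing, and in polar coordinates $R,\theta$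
\[
 \iint 4(L_{xx}+L_{tt})=\lim_{R\to\infty}4\cdot2\pi R\,L_R=\lim_{R\to\infty}\frac{16\pi R^2}{1+R^2}=16\pi .
\]
So $\iint(\rho-1)^2=32\pi$ and $Q_1=1$. The flux is $8\pi d$ with $d=2$, because $RL_R\to\deg F$.

In general there is no formula to compute with, and four facts have to be found elsewhere: that $\rho-1=4L_{xx}$; that \eqref{div1} holds exactly, with no constant of integration; that $RL_R\to d$ in every direction; and that the integrals of $|\psi_x|^2$ and $\frac14(\rho-1)^2$ over $x$ agree. The first comes from the complex poles, the second from the mass and momentum laws, the third from \eqref{div1} itself, and the fourth from the energy law.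

Let us look at the poles of the Peregrine wave. They lie at $x=\pm i\omega$. At $x=i\omega$ the residues of $\psi$ and of the conjugate function $1-4(1-it)/F$ are
\[
 a=\frac{2i(1+it)}\omega,\qquad b=\frac{2i(1-it)}\omega,\qquad ab=-4 ,
\]
and their constant terms there are $a_0=1-\frac{1+it}{\omega^2}=\frac{-it}{1-it}$ and $b_0=\frac{it}{1+it}$, whence $ab_0+a_0b=0$. Thus $\rho$ has principal part $-4(x-i\omega)^{-2}$, like $4L_{xx}$. We now show that the equation forces this at the poles of every solution satisfying (H), apart from finitely many exceptional $t$.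

\section{Complex poles and the formula for the intensity}\label{sec:poles}

From here on (H) is assumed. To treat $\psi$ and $\bar\psi$ as two functions of complex variables, put $p^*(x,t)=\overline{p(\bar x,\bar t)}$ for $p\in\mathbb C(x,t)$ and
\[
 g=F-G-iH,\qquad q=\frac gF,\qquad r=q^*=\frac{g^*}F .
\]
On $\mathbb R^2$ we have $q=\psi$, $r=\bar\psi$, $qr=\rho$. The derivatives of $L$, such as $L_x=F_x/F$ and $L_{xx}=(FF_{xx}-F_x^2)/F^2$, are also regarded as rational functions on $\mathbb C^2$. Neither $q$ nor $r$ is identically $0$, since $|\psi|\to1$ on some lines. Rational functions that agree on $\mathbb R^2$ are equal, so on $\mathbb C^2$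
\begin{equation}\label{sys}
 iq_t+q_{xx}+\tfrac12q^2r-\tfrac12q=0,\qquad -ir_t+r_{xx}+\tfrac12r^2q-\tfrac12r=0 .
\end{equation}
This system is unchanged when $(q,r,t)$ is replaced by $(r,q,-t)$; we call this the symmetry of \eqref{sys}.

\begin{lemma}\label{lowest}
No irreducible $p\in\mathbb C[x,t]$ dividing $F$ divides both $g$ and $g^*$.
\end{lemma}

\begin{proof}
Suppose $p$ does. Since $F-g=G+iH$ and $F-g^*=G-iH$, $p$ divides $F,G,H$, and, these being real, so does $p^*$. If $p^*=\lambda p$ with $\lambda\in\mathbb C$, then applying $^*$ gives $p=\bar\lambda p^*=|\lambda|^2p$, so $|\lambda|=1$; choosing $\mu$ with $\mu/\bar\mu=\lambda$ we get $(\mu p)^*=\bar\mu\lambda p=\mu p$, so $\mu p$ is a non-constant real common divisor. Otherwise $p$ and $p^*$ are non-associate irreducibles, and the real polynomial $pp^*$ divides $F,G,H$. Both cases contradict lowest terms.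
\end{proof}

First we exclude poles along lines $t=t_0$. This will also remove a constant of integration in Section~\ref{sec:laws}.

\begin{lemma}\label{notfactor}
$F$ has no factor $t-t_0$ with $t_0\in\mathbb C$.
\end{lemma}

\begin{proof}
With $\tau=t-t_0$ write $q=\tau^{-m}(f(x)+O(\tau))$ and $r=\tau^{-k}(h(x)+O(\tau))$, where $m,k\in\mathbb Z$ and $f,h\in\mathbb C(x)$ are non-zero.

Suppose $m>0$. In the first equation of \eqref{sys}, $iq_t$ has leading term $-imf\tau^{-m-1}\ne0$, the terms $q_{xx}$ and $q$ have order at least $-m$, and $q^2r$ has leading term $f^2h\,\tau^{-2m-k}\neq0$. The two leading terms must cancel, so $m+k=1$ and $-im+\frac12fh=0$. In the second equation the coefficient of $\tau^{-k-1}=\tau^{-2k-m}$ is $ikh+\frac12h^2f$, as the other terms have order at least $-k$. So $ik+\frac12fh=0$, and therefore $k=-m$, contradicting $m+k=1$. By symmetry $k>0$ is impossible too.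

So neither $q$ nor $r$ has a pole along $t=t_0$. If $t-t_0$ divided $F$, it would divide both $g$ and $g^*$, contrary to Lemma~\ref{lowest}.
\end{proof}

\paragraph{Generic $t$.} Thus every irreducible factor of $F$ depends on $x$, and its zeros move with $t$. We follow them at those $t$ where nothing collides. Let $\Pi$ be the product of the pairwise non-associate irreducible factors of $Fgg^*$ of positive $x$-degree. By Gauss's lemma they remain irreducible and non-associate in $\mathbb C(t)[x]$, so $\Pi$ is squarefree there and its discriminant in $x$ is a non-zero polynomial in $t$. Hence there is a finite set $S\subset\mathbb C$ such that for $t_0\notin S$: the leading $x$-coefficient of $\Pi$ is non-zero at $t_0$; all roots of $\Pi(\cdot,t_0)$ are simple; and no factor of $Fgg^*$ depending on $t$ alone vanishes at $t_0$. We call $t\notin S$ \emph{generic}. Near a generic value the roots of $\Pi(\cdot,t)$ are analytic functions of $t$, and each is a root of exactly one of the irreducible factors.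

\begin{lemma}\label{poles}
For generic $t$ all zeros of $F(\cdot,t)$ are simple. Near such a zero $x_0(t)$, with $\xi=x-x_0(t)$,
\[
 q=a\xi^{-1}+a_0+a_1\xi+\cdots,\qquad r=b\xi^{-1}+b_0+b_1\xi+\cdots,
\]
where the coefficients are analytic in $t$ and
\begin{equation}\label{rel}
 ab=-4,\qquad ab_0+a_0b=0,\qquad a_1b=ab_1 .
\end{equation}
\end{lemma}

\begin{proof}
Let $p$ be an irreducible factor of $F$, with multiplicity $e\ge1$, and $x_0(t)$ an analytic root of $p(\cdot,t)$ near a generic value. By the choice of $S$,
\[
 q=\xi^{-m}(a+O(\xi)),\qquad r=\xi^{-k}(b+O(\xi)),\qquad m,k\in\mathbb Z,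
\]
with coefficients analytic in $t$ and $a,b$ nowhere zero.

\emph{Orders.} Suppose $m>0$. In the first equation of \eqref{sys}, $q_{xx}$ has leading term $m(m+1)a\,\xi^{-m-2}\ne0$, the terms $iq_t$ and $q$ have order at least $-m-1$ (note $\xi_t=-x_0'$), and $q^2r$ has leading term $a^2b\,\xi^{-2m-k}\neq0$. Cancellation forces $m+k=2$ and $m(m+1)+\frac12ab=0$. In the second equation the coefficient of $\xi^{-k-2}=\xi^{-2k-m}$ is $k(k+1)b+\frac12b^2a$, the other terms having order at least $-k-1$; so $k(k+1)+\frac12ab=0$. Subtracting, $(m-k)(m+k+1)=0$, and $m+k+1=3$, so $m=k=1$ and $ab=-4$. By symmetry $k>0$ leads to the same conclusion. So along $p=0$ either $q$ and $r$ are both pole-free or both have simple poles with $ab=-4$. By Lemma~\ref{lowest} one of $g,g^*$ is not divisible by $p$, so one of $q,r$ has a pole of order exactly $e$. Hence $e=1$ and both poles are simple. At generic $t$ every zero of $F(\cdot,t)$ arises in this way and is simple.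

\emph{Next coefficients.} We have
\[
 q_t=ax_0'\xi^{-2}+a'\xi^{-1}+O(1),\qquad q_{xx}=2a\xi^{-3}+O(1),
\]
\[
 q^2r=a^2b\,\xi^{-3}+(a^2b_0+2aa_0b)\xi^{-2}+(a^2b_1+2aa_0b_0+a_0^2b+2aa_1b)\xi^{-1}+O(1),
\]
and likewise with $r$ and $q$ exchanged. The coefficients of $\xi^{-2}$ in \eqref{sys}, divided by $a$ and by $b$, are
\[
 ix_0'+a_0b+\tfrac12ab_0=0,\qquad -ix_0'+ab_0+\tfrac12a_0b=0 ,
\]
and their sum gives $ab_0+a_0b=0$. The coefficients of $\xi^{-1}$ are
\begin{align*}
 ia'+\tfrac12\bigl[a^2b_1+2aa_0b_0+a_0^2b+2aa_1b\bigr]-\tfrac12a&=0,\\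
 -ib'+\tfrac12\bigl[b^2a_1+2bb_0a_0+b_0^2a+2bb_1a\bigr]-\tfrac12b&=0.
\end{align*}
Take $b$ times the first minus $a$ times the second. The derivatives combine to $i(ab)'=0$, the terms $2aba_0b_0$ and $\frac12ab$ cancel, and so do $a_0^2b^2$ and $a^2b_0^2$, since $a_0b=-ab_0$. What remains is $\frac12ab\,(ab_1+2a_1b-a_1b-2ab_1)=\frac12ab\,(a_1b-ab_1)=0$.
\end{proof}

The third relation in \eqref{rel} is used only for Theorem~\ref{degree}; the first two give the intensity.

\begin{proposition}\label{intensity}
As rational functions, $qr-1=4L_{xx}$. Thus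
\begin{equation}\label{rhoL}
 \rho-1=4L_{xx},
\end{equation}
and $\rho\to1$ as $|x|\to\infty$ for every real $t$. If $d=0$, then $\psi$ is constant.
\end{proposition}

\begin{proof}
At a zero of $F(\cdot,t)$, $t$ generic, \eqref{rel} gives $qr=-4\xi^{-2}+0\cdot\xi^{-1}+O(1)$; as the zero is simple, also $4L_{xx}=-4\xi^{-2}+O(1)$. Since $qr$ and $L_{xx}$ have no other poles in $x$, the difference $qr-1-4L_{xx}$ is a polynomial in $x$ for each generic $t$. For infinitely many real generic $t$ it tends to $0$ as $|x|\to\infty$ along $\mathbb R$, by (H) and because $L_{xx}=(FF_{xx}-F_x^2)/F^2\to0$; so it vanishes for these $t$. A rational function vanishing on infinitely many lines $t=\text{const}$ is zero. The limit $\rho\to1$ follows, since $L_{xx}\to0$ as $|x|\to\infty$ for every real $t$. If $d=0$, then $q,r$ are polynomials with $qr=1$, hence constants.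
\end{proof}

For $d=0$ all claims of Theorems \ref{main} and \ref{degree} are trivial, with $n=0$. \emph{From now on $d\ge1$.}

\section{Mass and momentum}\label{sec:laws}

Equation \eqref{rhoL} expresses the mass density through $L$. The conservation laws for mass and momentum let us integrate up: the mass law $\rho_t=-J_x$ gives the momentum density $J$ as a derivative of $L$, and the momentum law $J_t=K_x$ then gives $K$. The only difficulty is the constants of integration, which may depend on $t$.

Let $J=2\,\mathrm{Im}(\bar\psi\psi_x)$. By \eqref{nls}, $\psi_t=i\psi_{xx}+\frac i2(\rho-1)\psi$, so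
\begin{equation}\label{mass}
 \rho_t=2\,\mathrm{Re}(\bar\psi\psi_t)=-2\,\mathrm{Im}(\bar\psi\psi_{xx})=-J_x .
\end{equation}
Next, $J_t=2\,\mathrm{Im}(\bar\psi_t\psi_x+\bar\psi\psi_{xt})=\partial_x\,2\,\mathrm{Im}(\bar\psi\psi_t)-4\,\mathrm{Im}(\bar\psi_x\psi_t)$, where
\begin{gather*}
 \mathrm{Im}(\bar\psi\psi_t)=\mathrm{Re}(\bar\psi\psi_{xx})+\tfrac12(\rho-1)\rho,\qquad 2\,\mathrm{Re}(\bar\psi\psi_{xx})=\rho_{xx}-2|\psi_x|^2,\\
 \mathrm{Im}(\bar\psi_x\psi_t)=\mathrm{Re}(\bar\psi_x\psi_{xx})+\tfrac14(\rho-1)\rho_x=\partial_x\bigl[\tfrac12|\psi_x|^2+\tfrac18(\rho-1)^2\bigr].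
\end{gather*}
Writing $(\rho-1)\rho=(\rho-1)+(\rho-1)^2$ we obtain
\begin{equation}\label{mom}
 J_t=K_x,\qquad K=\rho_{xx}-4|\psi_x|^2+(\rho-1)+\tfrac12(\rho-1)^2 .
\end{equation}

\begin{proposition}\label{JK}
On $\mathbb R^2$,
\begin{equation}\label{JKeq}
 J=-4L_{xt},\qquad K=-4L_{tt}.
\end{equation}
\end{proposition}

\begin{proof}
For each real $t$ the function $\psi$ is rational in $x$ and bounded at infinity, so $\psi_x\to0$; with $\rho-1=4L_{xx}$ this gives $J\to0$ and $K\to0$ as $x\to\infty$.

Let $F=\ell(t)x^N+\cdots$ with $N=\deg_xF$ and $\ell\not\equiv0$, and let $t$ be real with $\ell(t)\ne0$. In $L_{xt}=(FF_{xt}-F_xF_t)/F^2$ the coefficient of $x^{2N-1}$ in the numerator is $N\ell\ell'-N\ell\ell'=0$, so $L_{xt}\to0$ as $x\to\infty$. By \eqref{mass} and \eqref{rhoL}, $\partial_x(J+4L_{xt})=-\rho_t+4L_{xxt}=0$. So $J+4L_{xt}$ is independent of $x$ and tends to $0$, i.e.\ $J=-4L_{xt}$; by continuity this holds for all real $t$.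

Then $\partial_x(K+4L_{tt})=J_t+4L_{xtt}=0$. Letting $x\to\infty$ in $L_{tt}=(FF_{tt}-F_t^2)/F^2$, we get, for real $t$ with $\ell(t)\ne0$,
\[
 K+4L_{tt}=c(t):=4\,\frac{\ell\ell''-\ell'^2}{\ell^2}=4\Bigl(\frac{\ell'}\ell\Bigr)' .
\]
This is therefore an identity of rational functions on $\mathbb C^2$, with $K=(qr)_{xx}-4q_xr_x+(qr-1)+\frac12(qr-1)^2$. Its left side becomes a polynomial when multiplied by $F^4$; hence $F^4c$ is a polynomial. If $\ell$ had a zero $t_0\in\mathbb C$ of multiplicity $\mu\ge1$, then $c=-4\mu(t-t_0)^{-2}+O(1)$ would have a double pole at $t_0$, so $t-t_0$ would divide $F^4$ and hence $F$, contrary to Lemma~\ref{notfactor}. So $\ell$ has no zero, it is constant, and $c=0$.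
\end{proof}

Substituting \eqref{rhoL} into $K=-4L_{tt}$ gives the general form of \eqref{div1}:
\begin{equation}\label{div}
 4|\psi_x|^2-\tfrac12(\rho-1)^2=4(L_{xx}+L_{tt})+4L_{xxxx}.
\end{equation}

\section{The top form of the denominator}\label{sec:top}

To integrate \eqref{div} we must know $L$ near infinity in all directions, in particular that the top form of $F$ vanishes in none of them. The identity \eqref{div} itself gives this: its left side is quadratic in small quantities and $L_{xxxx}$ is of lower order, so to leading order $L$ is harmonic.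

We use a degree for rational functions. For $f=A/B$ put $\deg f=\deg A-\deg B$ (and $\deg0=-\infty$). If $k$ is an integer and $\deg f\le k$, let
\[
 [f]_k=\frac{A_{k+b}}{B_b},\qquad b=\deg B ,
\]
where an integer subscript on a polynomial denotes its homogeneous part of that degree. This does not depend on the representation of $f$, as one sees by comparing the parts of degree $k+b+\tilde b$ in $A\tilde B=\tilde AB$, where $f=\tilde A/\tilde B$ and $\tilde b=\deg\tilde B$. We have $[f]_k=0$ exactly when $\deg f\le k-1$; the map $f\mapsto[f]_k$ is additive (use a common denominator); and $[f_1f_2]_{k+l}=[f_1]_k[f_2]_l$ if $\deg f_1\le k$ and $\deg f_2\le l$. Finally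
\begin{equation}\label{dercomm}
 \deg f_x\le k-1,\qquad [f_x]_{k-1}=\partial_x[f]_k ,
\end{equation}
and the same for $t$: in $f_x=(A_xB-AB_x)/B^2$ the numerator has degree at most $k+2b-1$, and its part of that degree is $(\partial_xA_{k+b})B_b-A_{k+b}\,\partial_xB_b$.

For example $\deg L_x\le-1$, with $[L_x]_{-1}=\partial_xF_d/F_d$. By \eqref{dercomm}, $[L_{xx}]_{-2}$ is $\partial_x(\partial_xF_d/F_d)$, which is $\partial_x^2\log F_d$ where $F_d>0$; similarly for $L_{tt}$.

\begin{proposition}\label{topform}
The degree $d$ is even, and there are $c>0$ and $\kappa\in\mathbb C$ with $|\kappa|=1$ such that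
\begin{equation}\label{top}
 F_d=c\,(x^2+t^2)^{d/2},\qquad \deg(q-\kappa)\le-1 .
\end{equation}
\end{proposition}

\begin{proof}
\emph{The background.} Since $\deg L_{xx}\le-2$, \eqref{rhoL} gives $[qr]_0=1$; in particular $\deg q+\deg r=0$. As $\deg g=\deg g^*$, we have $\deg q=\deg r$, so both are $0$. By \eqref{sys}, $iq_t=-q_{xx}-\frac12(qr-1)q$ has degree at most $-2$, so $\partial_t[q]_0=[q_t]_{-1}=0$. Now $[q]_0=g_d/F_d$ is homogeneous of degree $0$, so Euler's relation $(x\partial_x+t\partial_t)[q]_0=0$ gives $\partial_x[q]_0=0$ as well, and $[q]_0$ is a constant $\kappa$. Then $[r]_0=\bar\kappa$ and $|\kappa|^2=[qr]_0=1$. Hence $\deg(q-\kappa)\le-1$ and $\deg(r-\bar\kappa)\le-1$.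

\emph{Harmonicity.} Consequently $\deg q_x,\deg r_x\le-2$, so $|\psi_x|^2=q_xr_x$ has degree at most $-4$. The same bound holds for $(\rho-1)^2=16L_{xx}^2$ and for $L_{xxxx}$. Taking $[\,\cdot\,]_{-2}$ in \eqref{div} leaves
\[
 (\partial_x^2+\partial_t^2)\log F_d=0\qquad\text{wherever }F_d>0 .
\]

\emph{Positivity.} Since $F>0$, we have $F_d(x,t)=\lim_{\lambda\to\infty}\lambda^{-d}F(\lambda x,\lambda t)\ge0$. In polar coordinates $F_d=R^d\phi(\theta)$, with $\phi\ge0$ continuous on the circle and $\phi\not\equiv0$. As $\log R$ is harmonic, $(\log\phi)''=0$ wherever $\phi>0$. If $\phi$ had a zero, then $\{\phi>0\}$ would have as a component an open arc, of length at most $2\pi$, at whose ends $\phi$ vanishes; but on this arc $\log\phi$ is affine in $\theta$, hence bounded, and $\phi$ cannot tend to $0$. So $\phi>0$ everywhere, $\log\phi$ is affine and $2\pi$-periodic, and $\phi$ is a constant $c>0$. Finally $F_d(-x,-t)=(-1)^dF_d(x,t)$ and $F_d>0$ off the origin force $d$ to be even.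
\end{proof}

With Proposition~\ref{intensity} this proves Theorem~\ref{main}(1). Note how (H) was used: $F>0$ gave $F_d\ge0$, and the condition at infinity entered through \eqref{rhoL}.

\paragraph{Decay.} Let $R=\sqrt{x^2+t^2}$. By \eqref{top}, $F\ge c'R^d$ for large $R$, with $c'>0$. So a rational function with denominator a power of $F$ and degree at most $-m$ is $O(R^{-m})$ as $R\to\infty$. In particular
\begin{equation}\label{decay}
 \rho-1=O(R^{-2}),\qquad \psi_x,\psi_t=O(R^{-2}),\qquad L_{xxx}=O(R^{-3}).
\end{equation}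
Moreover $RF_R=\sum_jjF_j$ by Euler's relation, so
\begin{equation}\label{flux}
 R\,L_R=\frac{RF_R}F=\frac{dF_d+O(R^{d-1})}{F_d+O(R^{d-1})}\longrightarrow d\qquad\text{uniformly in }\theta .
\end{equation}

\section{Zero energy and the value of the integral}\label{sec:integral}

\begin{proof}[Proof of Theorem~\ref{main}(2)]
We show that the energy of $\psi$ relative to the background is conserved and tends to $0$ as $t\to\pm\infty$. Since $\rho_t=2\,\mathrm{Re}(\bar\psi\psi_t)$,
\begin{align*}
 \partial_t\bigl(|\psi_x|^2-\tfrac14(\rho-1)^2\bigr)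
 &=2\,\mathrm{Re}(\bar\psi_x\psi_{xt})-(\rho-1)\,\mathrm{Re}(\bar\psi\psi_t)\\
 &=\partial_x\,2\,\mathrm{Re}(\bar\psi_x\psi_t)-2\,\mathrm{Re}\bigl(\psi_t\bigl[\bar\psi_{xx}+\tfrac12(\rho-1)\bar\psi\bigr]\bigr).
\end{align*}
By the conjugate of \eqref{nls} the bracket is $i\bar\psi_t$, and $\mathrm{Re}(i|\psi_t|^2)=0$; so only the $x$-derivative is left. Integrate over $[-X,X]\times[t_1,t_2]$ and let $X\to\infty$. By \eqref{decay} the flux $2\,\mathrm{Re}(\bar\psi_x\psi_t)$ at $x=\pm X$ is $O(X^{-4})$ uniformly for $t\in[t_1,t_2]$, and the two terms of the density are $O(R^{-4})$, so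
\[
 E(t)=\int_{\mathbb R}\bigl(|\psi_x|^2-\tfrac14(\rho-1)^2\bigr)\,dx
\]
exists and is independent of $t$. For large $|t|$, again by \eqref{decay},
\[
 |E(t)|\le C\int_{\mathbb R}\frac{dx}{(x^2+t^2)^2}=C'|t|^{-3}\longrightarrow0 .
\]
Hence $E\equiv0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{main}(3)]
The functions $|\psi_x|^2$ and $(\rho-1)^2$ are smooth and $O(R^{-4})$, hence integrable over $\mathbb R^2$. By part (2) and Fubini, $\iint4|\psi_x|^2=\iint(\rho-1)^2$, so the left side of \eqref{div} has integral $\frac12\iint(\rho-1)^2\,dx\,dt$. By the divergence theorem, the integral of the right side over the disc of radius $R$ about the origin is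
\[
 4\int_0^{2\pi}R\,L_R\,d\theta+4\int_0^{2\pi}L_{xxx}\cos\theta\;R\,d\theta .
\]
As $R\to\infty$ the first term tends to $8\pi d$ by \eqref{flux}, and the second is $O(R^{-2})$ by \eqref{decay}. Therefore
\begin{equation}\label{value}
 \iint_{\mathbb R^2}(\rho-1)^2\,dx\,dt=16\pi d ,
\end{equation}
which is (3).
\end{proof}

\section{The degree is a product of consecutive integers}\label{sec:degree}

We prove Theorem~\ref{degree}. Why should $d=4$, say, be impossible? The plan is to exhibit $d=\mu(\mu-1)$, where $\mu$ is an exponent at $x=\infty$ of a linear differential system, and to show that $\mu$ is an integer because every solution is single-valued. Fix a real generic $t$ and consider, for $x\in\mathbb C$,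
\begin{equation}\label{lin}
 u'=\tfrac12(u+qv),\qquad v'=-\tfrac12(ru+v).
\end{equation}
Two features recommend this system. First, $q$ and $r$ enter with the factor $\frac12$, so that the residue matrix at a pole has determinant $\frac14ab=-1$ and trace $0$; its exponents there are the integers $\pm1$. Second, at $x=\infty$ the coefficient matrix tends to
\[
 \tfrac12\begin{pmatrix}1&\kappa\\-\kappa^{-1}&-1\end{pmatrix},
\]
whose square is zero. A nilpotent limit alone would still allow growth like $e^{c\sqrt x}$, caused by terms of order $x^{-1}$ in $q$ and $r$. We shall see in Lemma~\ref{inf} that these terms vanish. Then solutions grow at most like powers of $x$, and $x=\infty$ has exponents of its own.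

\begin{lemma}\label{mono}
Every solution of \eqref{lin} is single-valued and meromorphic on $\mathbb C$.
\end{lemma}

\begin{proof}
The singular points are the zeros of $F(\cdot,t)$. Near one of them replace $u$ by $\frac2au$ (a constant multiple, as $t$ is fixed), which replaces $q,r$ by $\frac2aq,\frac a2r$. By \eqref{rel} we have $\frac{ab}2=-2$, $\frac{ab_0}2=-\frac{a_0b}2=\frac{2a_0}a$ and $\frac{ab_1}2=\frac{a_1b}2=-\frac{2a_1}a$, so the new coefficients are
\[
 2\xi^{-1}+\epsilon+\alpha\xi+\cdots,\qquad -2\xi^{-1}+\epsilon-\alpha\xi+\cdots,\qquad \epsilon=\frac{2a_0}a,\quad\alpha=\frac{2a_1}a .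
\]
Thus \eqref{lin} reads $Y'=(M_{-1}\xi^{-1}+M_0+M_1\xi+\cdots)Y$ with
\[
 M_{-1}=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad M_0=\frac12\begin{pmatrix}1&\epsilon\\-\epsilon&-1\end{pmatrix},\quad M_1=\frac\alpha2\begin{pmatrix}0&1\\1&0\end{pmatrix}.
\]
For $Y=\xi^\lambda\sum_{j\ge0}Y_j\xi^j$ this means $M_{-1}Y_0=\lambda Y_0$ and
\begin{equation}\label{rec}
 (j+\lambda-M_{-1})Y_j=\sum_{i<j}M_{j-1-i}Y_i\qquad(j\ge1).
\end{equation}
The eigenvalues of $M_{-1}$ are $\pm1$, with eigenvectors $e_\pm=(1,\pm1)^T$. Since the exponents $1$ and $-1$ differ by an integer, a logarithm could appear in the solution with exponent $-1$; we must see that it does not.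

\emph{$\lambda=1$.} Take $Y_0=e_+$. For $j\ge1$ the matrix $j+1-M_{-1}$ is invertible, and \eqref{rec} determines all $Y_j$.

\emph{$\lambda=-1$.} Take $Y_0=e_-$. For $j=1$, $-M_{-1}Y_1=M_0e_-=\frac{1-\epsilon}2e_+$ gives $Y_1=-\frac{1-\epsilon}2e_+$. For $j=2$ the matrix $1-M_{-1}$ is singular with image $\mathbb Ce_-$, and the equation
\[
 (1-M_{-1})Y_2=M_0Y_1+M_1Y_0
\]
is solvable only if its right side lies in $\mathbb Ce_-$. It does: $M_0e_+=\frac{1+\epsilon}2e_-$ and $M_1e_-=-\frac\alpha2e_-$. (The last equation is where $a_1b=ab_1$ is used.) Since $(1-M_{-1})e_-=2e_-$, a multiple of $e_-$ serves as $Y_2$. For $j\ge3$ the matrix $j-1-M_{-1}$ is invertible.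

\emph{Convergence.} There are $C,\varrho>0$ with $\|M_i\|\le C\varrho^{-i}$ for $i\ge0$ and $\|(j+\lambda-M_{-1})^{-1}\|\le C/j$ for $j\ge3$. Let $0<\varrho_1<\varrho$. If $j\ge3$ and $|Y_i|\le B\varrho_1^{-i}$ for $i<j$, then \eqref{rec} gives
\[
 |Y_j|\le\frac{C^2B}j\,\varrho_1^{-(j-1)}\sum_{l\ge0}(\varrho_1/\varrho)^l\le B\varrho_1^{-j},
\]
provided $\varrho_1$ is small enough, independently of $j$ and $B$. Fix such a $\varrho_1$ and then choose $B$ so that the bound holds for $j\le2$; by induction it holds for all $j$. So both series converge near $\xi=0$.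

The two solutions have different leading orders, so they form a basis, consisting of meromorphic functions. Hence analytic continuation around every singular point is trivial. Loops around these points generate the fundamental group of their complement in $\mathbb C$, and the lemma follows.
\end{proof}

\begin{lemma}\label{inf}
Put $w=u/\kappa$, $\delta=w-v$ and $\sigma=x(w+v)$. Then, near $x=\infty$, \eqref{lin} is equivalent to
\begin{equation}\label{fuchs}
 x\frac{d}{dx}\begin{pmatrix}\delta\\\sigma\end{pmatrix}=\bigl(A+O(x^{-1})\bigr)\begin{pmatrix}\delta\\\sigma\end{pmatrix},\qquad A=\begin{pmatrix}0&1\\d&1\end{pmatrix},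
\end{equation}
where $O(x^{-1})$ is a matrix holomorphic at $x=\infty$ and vanishing there.
\end{lemma}

\begin{proof}
\emph{Expansion of $q$ and $r$.} The coefficient of $x^{d-1}$ in $F$ is a polynomial in $t$ of degree at most $1$, and its $t$-term is given by the coefficient of $x^{d-1}t$ in $F_d=c(x^2+t^2)^{d/2}$, which is $0$. So $F=cx^d+\alpha_1x^{d-1}+O(x^{d-2})$ with $\alpha_1$ independent of $t$. Hence $L_t=F_t/F=O(x^{-2})$ and
\[
 L_{xt}=O(x^{-3}),\qquad L_{xx}=-d\,x^{-2}+O(x^{-3}).
\]
By \eqref{top}, $g=\kappa F+h$ with $\deg h\le d-1$. At our fixed real $t$ therefore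
\[
 q=\kappa\bigl(1+q_1x^{-1}+q_2x^{-2}+\cdots\bigr),\qquad r=\kappa^{-1}\bigl(1+r_1x^{-1}+r_2x^{-2}+\cdots\bigr),\qquad r_j=\overline{q_j}.
\]
From $qr-1=4L_{xx}=-4d\,x^{-2}+O(x^{-3})$ we get $q_1+r_1=0$, that is, $\mathrm{Re}\,q_1=0$. For real $x$, $J=2\,\mathrm{Im}(\bar\psi\psi_x)=-2\,\mathrm{Im}(q_1)\,x^{-2}+O(x^{-3})$, whereas $J=-4L_{xt}=O(x^{-3})$ by \eqref{JKeq}; so $\mathrm{Im}\,q_1=0$. Thus
\[
 q_1=r_1=0,\qquad q_2+r_2=-4d .
\]

\emph{Transformation.} Let $s=w+v$, and let $\mathcal O_k$ stand for any linear form in the two unknowns whose coefficients are rational in $x$ and $O(x^{-k})$ at infinity. We have $w'=\frac12(w+\kappa^{-1}qv)$ and $v'=-\frac12(\kappa rw+v)$. Add and subtract, and insert $w=\frac12(s+\delta)$, $v=\frac12(s-\delta)$: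
\begin{align*}
 s'&=\tfrac12(q_2v-r_2w)x^{-2}+\mathcal O_3=\bigl[d\,\delta+\tfrac14(q_2-r_2)s\bigr]x^{-2}+\mathcal O_3,\\
 \delta'&=s+\mathcal O_2,
\end{align*}
because $-\frac14(q_2+r_2)=d$. Now $s=\sigma/x$, so in terms of $\delta$ and $\sigma$ we get $x\delta'=\sigma+\mathcal O_1$ and $x\sigma'=\sigma+x^2s'=\sigma+d\,\delta+\mathcal O_1$. The substitutions are invertible for $x\ne0$, so the two systems are equivalent.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{degree}]
Let $d\ge1$, and let $Y=(\delta,\sigma)^T$ come from a non-zero solution of \eqref{lin}. By Lemma~\ref{mono}, $Y$ is single-valued and holomorphic for $|x|>R_0$, with $R_0$ large. Along a ray, \eqref{fuchs} bounds the derivative of $Y$ with respect to $\log|x|$ by $C|Y|$ for $|x|\ge2R_0$; so Gronwall's inequality gives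
\[
 |Y(x)|\le\Bigl(\frac{|x|}{2R_0}\Bigr)^{C}\max_{|z|=2R_0}|Y(z)|\qquad(|x|\ge2R_0).
\]
By Cauchy's estimates the Laurent series of $Y$ at $\infty$ has only finitely many positive powers, so $Y=x^\mu\bigl(y_0+O(x^{-1})\bigr)$ with $\mu\in\mathbb Z$ and $y_0\ne0$. The coefficient of $x^\mu$ in \eqref{fuchs} is $\mu y_0=Ay_0$. Since $\operatorname{tr}A=1$, the eigenvalues of $A$ are $\mu$ and $1-\mu$, and
\[
 -d=\det A=\mu(1-\mu),\qquad\text{i.e.}\qquad d=\mu(\mu-1).
\]
With $n=\max(\mu-1,-\mu)\ge0$ this is $d=n(n+1)$. For $d=0$ take $n=0$.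

By Theorem~\ref{main}(3) the normalized integral is $\frac12n(n+1)$. It vanishes only if $d=0$, that is, by Proposition~\ref{intensity}, only for constant $\psi$. Finally, Theorem~\ref{main}(2) and \eqref{value} give $\iint|\psi_x|^2\,dx\,dt=\frac14\cdot16\pi d=4\pi n(n+1)$.
\end{proof}

For the Peregrine wave $d=2$ and $A$ has eigenvalues $2$ and $-1$. For $d=4$ they would be $\frac12(1\pm\sqrt{17})$, and no single-valued solution could behave like such a power of $x$; this answers the question at the beginning of the section.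

\begin{thebibliography}{1}
\bibitem{ABCD} A.~Ankiewicz, A.~P.~Bassom, P.~A.~Clarkson and E.~Dowie, \emph{Conservation laws and integral relations for the Boussinesq equation}, arXiv:1611.09505 (2016).
\end{thebibliography}

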